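\title{Degrees of embeddings of division rings of differential operators on curves}

\begin{abstract}
Let $X$ and $Y$ be smooth projective curves over an algebraically closed field $k$ of characteristic zero, and let $D(X)$ and $D(Y)$ be the quotient division rings of their rings of differential operators. We prove that for every $k$-algebra embedding $D(X)\hookrightarrow D(Y)$ the left and the right dimension of $D(Y)$ over $D(X)$ coincide, and that an embedding of degree $d$ exists if and only if there is a morphism $Y\to X$ of degree $d$. This answers a question posed in a paper of Bell, Ingalls and Ramkumar. We reduce the embedding modulo a large prime $p$ and show that the degree is preserved exactly. In characteristic $p$ the degree becomes that of an extension of centers compatible with a Poisson bracket, which yields a morphism of degree $d$ modulo $p$; a Hilbert scheme argument carries the existence of such a morphism back to characteristic zero.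
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be an algebraically closed field of characteristic zero and let $X$ be a smooth irreducible curve over $k$ with function field $k(X)$. For a nonzero $k$-derivation $\delta$ of $k(X)$, let $k(X)[t;\delta]$ be the ring of polynomials $\sum_j f_jt^j$ with $f_j\in k(X)$, multiplied according to the rule $tf-ft=\delta(f)$. It is a Noetherian domain, and we write
\[
D(X)=k(X)(t;\delta)
\]
for its quotient division ring. Equivalently, $D(X)$ is the quotient division ring of the ring of differential operators on any nonempty affine open subset of $X$. Every other nonzero derivation is $h\delta$ with $h\in k(X)^\times$, and replacing $t$ by $ht$ shows that $D(X)$ depends only on the field $k(X)$. We may therefore replace every curve by its smooth projective model. \emph{From now on $X$ and $Y$ are smooth projective irreducible curves over $k$}, of genus $g(X)$ and $g(Y)$. A surjective morphism $Y\to X$ of degree $d$ is then the same thing as a $k$-embedding $k(X)\hookrightarrow k(Y)$ with $[k(Y):k(X)]=d$. For $X=\mathbb P^1$ the ring $D(X)$ is the Weyl division ring, the quotient division ring of the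 Weyl algebra $k\langle x,t\rangle/(tx-xt-1)$.

How much of the geometry of curves do these division rings remember? An \emph{embedding} is a $k$-algebra homomorphism $\varphi\colon D(X)\to D(Y)$; it is injective because $D(X)$ is a division ring. Let $d_l(\varphi)$ and $d_r(\varphi)$ be the dimensions of $D(Y)$ as a left and as a right vector space over $D(X)$ via $\varphi$. It is known, and is part of the setting of the question below, that both dimensions are finite; we use this fact without proof. The question was posed without knowing whether the two dimensions coincide, and the \emph{degree} of $\varphi$ is defined as $\min(d_l(\varphi),d_r(\varphi))$. The following question comes from the paper \cite{BIR} of Bell, Ingalls and Ramkumar.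

\begin{quote}
\textbf{Question.} Let $d\ge1$. Is it true that there is an embedding of $D(X)$ into $D(Y)$ of degree $d$ if and only if there is a surjective morphism $Y\to X$ of degree $d$?
\end{quote}

The answer is yes, and the minimum in the definition of the degree is not needed.

\begin{theorem}\label{thm:leftright}
For every embedding $\varphi\colon D(X)\to D(Y)$ we have $d_l(\varphi)=d_r(\varphi)$.
\end{theorem}

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(i)] If there is a morphism $Y\to X$ of degree $d\ge1$, then there is an embedding $\varphi\colon D(X)\to D(Y)$ with $d_l(\varphi)=d_r(\varphi)=d$.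
\item[(ii)] If $\varphi\colon D(X)\to D(Y)$ is an embedding, then there is a morphism $Y\to X$ of degree $d_l(\varphi)=d_r(\varphi)$.
\end{enumerate}
Hence the degrees of the embeddings $D(X)\to D(Y)$ are exactly the degrees of the nonconstant morphisms $Y\to X$.
\end{theorem}

Section~\ref{sec:cons} draws consequences, among them that $D(X)$ determines $X$.

\subsection*{What one expects, and what stands in the way}
Part (i) is the easy direction: a derivation of $k(X)$ extends to $k(Y)$, so $k(X)\subset k(Y)$ gives $D(X)\subset D(Y)$. For (ii) one would like to restrict $\varphi$ to $k(X)$ and find the image inside $k(Y)$. This fails for two reasons. An embedding can be followed by a conjugation, and $tft^{-1}=f+\delta(f)t^{-1}$ is not a function when $f$ is nonconstant. And the Weyl division ring has the automorphism $x\mapsto t$, $t\mapsto -x$, which carries $k(x)$ to $k(t)$. So (ii) asserts only that some morphism of the right degree exists.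

A commutative shadow of $D(X)$ suggests why it should. Filter $k(X)[t;\delta]$ by the degree in $t$. The associated graded ring is a polynomial ring $k(X)[\sigma]$, and the commutator induces on it a bracket with $\{\sigma,f\}=\delta(f)$. If an embedding of degree $d$ induced a bracket-preserving extension $k(X)(\sigma)\subset k(Y)(\sigma)$ of degree $d$, one would be left with a problem about the function fields of the surfaces $X\times\mathbb P^1$ and $Y\times\mathbb P^1$. But the filtration is not intrinsic: the automorphism above exchanges $x$, of degree $0$, with $t$, of degree $1$. Reduction modulo $p$ supplies an intrinsic substitute. In characteristic $p$ the division ring has a large center, which is again the function field of a product of a curve with $\mathbb P^1$; it carries a bracket, and conjugation acts trivially on it.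

\subsection*{Outline}
Section~\ref{sec:ore} recalls Ore localization and proves Theorem~\ref{thm:main}(i). Section~\ref{sec:example} works out the reduction modulo $p$ of one embedding by hand. The proof of the rest has four steps.
\begin{enumerate}
\item Reduce $D(X)$ modulo a prime $p$ to a division ring $\Delta_X$ (Section~\ref{sec:models}), and determine its center $Z_X$ and the bracket on it (Section~\ref{sec:center}).
\item Show that for all but finitely many $p$ the embedding $\varphi$ reduces to $\bar\varphi\colon\Delta_X\to\Delta_Y$, that $\bar\varphi(Z_X)\subset Z_Y$, and that $[Z_Y:Z_X]=d_l(\varphi)$ (Section~\ref{sec:reduction}). This is the heart of the paper, the only place where the finiteness of $d_l$ and $d_r$ is used, and it gives Theorem~\ref{thm:leftright}.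
\item Extract from $Z_X\subset Z_Y$ a morphism of degree $d$ between the reductions of $Y$ and $X$ (Section~\ref{sec:geometry}).
\item Deduce that a morphism of degree $d$ exists over $k$ (Section~\ref{sec:lifting}).
\end{enumerate}

\section{Ore extensions and embeddings that come from morphisms}\label{sec:ore}

Let $R$ be a commutative Noetherian domain with a derivation $\delta$. The Ore extension $R[t;\delta]$ is free on $1,t,t^2,\dots$ both as a left and as a right $R$-module, it is a left and right Noetherian domain, and induction on $n$ gives the Leibniz formula
\begin{equation}\label{eq:leibniz}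
t^nf=\sum_{i=0}^n\binom ni\delta^i(f)\,t^{n-i}\qquad(f\in R).
\end{equation}
A left and right Noetherian domain $A$ satisfies the Ore conditions $aA\cap bA\ne0$ and $Aa\cap Ab\neq0$ for nonzero $a,b$. It has a quotient division ring $Q(A)\supset A$ in which finitely many elements can be written as $a_ib^{-1}$ with a common right denominator $b\in A$, and also as $b'^{-1}a_i'$ with a common left denominator. A ring homomorphism $A\to T$ that sends nonzero elements to units extends uniquely to $Q(A)$. In particular, a division ring that contains $A$ and consists of fractions $ab^{-1}$ is $Q(A)$.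

The following observation lets us test spanning statements in $Q(A)$ on $A$ alone. Its mechanism, that an injective endomorphism of a finite-dimensional space is bijective, recurs throughout the paper.

\begin{lemma}\label{lem:saturation}
Let $A$ be a Noetherian domain, $\Delta\subset Q(A)$ a division subring and $W\subset Q(A)$ a finite-dimensional left $\Delta$-subspace with $1\in W$ and $WA\subset W$. Then $W=Q(A)$.
\end{lemma}

\begin{proof}
For $0\ne b\in A$, right multiplication by $b$ is an injective left $\Delta$-linear map $W\to W$, hence bijective, so $Wb^{-1}=W$. Thus $ab^{-1}=1\cdot a\cdot b^{-1}\in W$ for all $a,b\in A$ with $b\ne0$.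
\end{proof}

The map $\tau$ with $\tau(f)=f$ for $f\in R$ and $\tau(t)=-t$ is an anti-automorphism of $R[t;\delta]$ with $\tau^2=1$, because $\tau(f)\tau(t)-\tau(t)\tau(f)=tf-ft=\delta(f)$. It extends to the quotient division ring and exchanges left and right.

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]
Let $k(X)\subset k(Y)$ have degree $d$ and basis $b_1,\dots,b_d$. The extension is separable, so a nonzero derivation $\delta$ of $k(X)$ extends uniquely to $k(Y)$, and $D(X)=k(X)(t;\delta)\subset k(Y)(t;\delta)=D(Y)$. Put $W=\sum_iD(X)b_i$. It contains $k(Y)$. It is stable under right multiplication by $k(Y)$, and also by $t$ because $b_it=tb_i-\delta(b_i)$. By Lemma~\ref{lem:saturation} with $A=k(Y)[t;\delta]$ we get $W=D(Y)$.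

Suppose $\sum_ia_ib_i=0$ with $a_i\in D(X)$. Multiplying on the left by a common left denominator, we may assume $a_i=\sum_jt^ja_{ij}$ with $a_{ij}\in k(X)$. Then $\sum_jt^j\bigl(\sum_ia_{ij}b_i\bigr)=0$, so $\sum_ia_{ij}b_i=0$ for each $j$, and all $a_{ij}$ vanish. Hence $d_l=d$. The anti-automorphism $\tau$ of $k(Y)(t;\delta)$ preserves $k(X)(t;\delta)$ and turns a left basis into a right basis, so $d_r=d$.
\end{proof}

\subsection*{Coordinates}
To reduce modulo $p$ we need finitely generated algebras. Embed $X$ in a projective space. A nonconstant $x\in k(X)$ has $dx\ne0$ since $k$ has characteristic zero. Choose a hypersurface that passes through the poles of $x$ and the zeros of $dx$ and does not contain $X$, and let $R_X$ be the coordinate ring of its complement in $X$. Then $x\in R_X$ and $\Omega_{R_X/k}=R_X\,dx$, so there is a unique derivation $\delta$ of $R_X$ with $\delta(x)=1$. Put $A_X=R_X[t;\delta]$. Every element of $k(X)[t;\delta]$ is $r^{-1}a$ with $r\in R_X$ and $a\in A_X$, so $Q(A_X)=D(X)$. We make the same choices for $Y$ and add subscripts $X$, $Y$ where both curves occur. If $\varphi\colon D(X)\to D(Y)$ is an embedding, so is $\varphi^\tau=\tau_Y\varphi\tau_X$,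 and $\tau_Y$ carries a left basis of $D(Y)$ over $\tau_Y\varphi(D(X))$ to a right basis over $\varphi(D(X))$. Hence
\begin{equation}\label{eq:tau}
d_l(\varphi^\tau)=d_r(\varphi).
\end{equation}

\section{An example: the map $y\mapsto y^d$ modulo $p$}\label{sec:example}

Take $X=Y=\mathbb P^1$, with generators $x,t$ of the Weyl algebra of $X$ and $y,\partial$ of that of $Y$, so $[t,x]=1=[\partial,y]$. The morphism $x=y^d$ gives the embedding
\[
\varphi(x)=y^d,\qquad \varphi(t)=\frac1{d\,y^{d-1}}\,\partial ,
\]
of degree $d$, with basis $1,y,\dots,y^{d-1}$. These formulas have coefficients in $\mathbb Z[1/d]$, so they make sense over a field $\kappa$ of characteristic $p\nmid d$; write $\bar\varphi$ for the map they define there.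

\emph{The centers.} In characteristic $p$ we have $[t,x^p]=px^{p-1}=0$ and $[t^p,x]=pt^{p-1}=0$, so $\xi=x^p$ and $z=t^p$ are central. Lemma~\ref{lem:center} will show that the center of the division ring is $\kappa(\xi,z)$. For $Y$ put $\eta=y^p$ and $w=\partial^p$.

\emph{The map on centers.} We have $\bar\varphi(\xi)=\eta^d$. To compute $\bar\varphi(z)$, put $\theta=y\partial$, so that $\theta y^m=y^m(\theta+m)$ for $m\in\mathbb Z$ and $\bar\varphi(t)=d^{-1}y^{-d}\theta$. Moving all powers of $y$ to the left gives
\[
(y^{-d}\theta)^p=y^{-dp}\prod_{j=0}^{p-1}(\theta-jd)=y^{-dp}(\theta^p-\theta),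
\]
since $jd$ runs through $\mathbb F_p$. On the other hand $y^{n+1}\partial^{n+1}=y^n\theta\,\partial^n=(\theta-n)y^n\partial^n$, so $y^p\partial^p=\prod_{n=0}^{p-1}(\theta-n)=\theta^p-\theta$. As $d^p=d$ in $\mathbb F_p$, we find
\begin{equation}\label{eq:examplemap}
\bar\varphi(\xi)=\eta^d,\qquad\bar\varphi(z)=\frac1{d\,\eta^{d-1}}\,w .
\end{equation}
So the center maps to the center, by the same formulas as $\varphi$ itself but in commuting variables. With $w'=\bar\varphi(z)$ we have $\kappa(\eta,w)=\kappa(\eta,w')$, and $[\kappa(\eta,w'):\kappa(\eta^d,w')]=d$. The degree of $\varphi$ has become the degree of a field extension.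

\emph{The bracket.} The elements $x^p,t^p$ commute modulo $p$ but not modulo $p^2$. Before reduction, \eqref{eq:leibniz} gives
\begin{equation}\label{eq:wilson}
[t^p,x^p]=\sum_{i=1}^p\binom pi\frac{p!}{(p-i)!}\,x^{p-i}t^{p-i}\equiv p!\pmod{p^2},
\end{equation}
because for $1\le i<p$ both numerical factors are divisible by $p$. Dividing by $p$ and reducing defines $\{z,\xi\}=(p-1)!=-1$ by Wilson's theorem. This operation extends to a biderivation on the center (Lemma~\ref{lem:bracket}). It is built from commutators, so $\bar\varphi$ must respect it, and indeed $\{w/(d\eta^{d-1}),\eta^d\}=(d\eta^{d-1})^{-1}\,d\eta^{d-1}\{w,\eta\}=-1$.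

\emph{Reading off the morphism.} In \eqref{eq:examplemap} the morphism is the restriction $\kappa(\xi)\to\kappa(\eta)$, and $z$ goes to a linear function of $w$. When $g(X)\ge1$ this will always be the shape of the map on centers. In genus $0$ it need not be: following $\varphi$ by $y\mapsto\partial$, $\partial\mapsto-y$ sends $\xi$ to $w^d\notin\kappa(\eta)$. The two cases are treated separately in Section~\ref{sec:geometry}.

In the example the reduction of $\varphi$ and its degree were visible from explicit formulas. For a general $\varphi$ neither is, and this is the main difficulty.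

\section{Models and reduction modulo $p$}\label{sec:models}

The field $k$ has no quotient of characteristic $p$, but a finitely generated subring of $k$ has such quotients for all but finitely many $p$. We say ``almost all $p$'' for ``all but finitely many primes $p$''.

\subsection*{Models}
Let $S\subset k$ be a finitely generated subring and $F\subset k$ its fraction field. We call $S$ \emph{admissible} if the following data are given.
\begin{enumerate}
\item[(M1)] A smooth projective morphism $\mathcal X\to\operatorname{Spec}S$ whose fibers are geometrically connected curves of genus $g(X)$, with $\mathcal X_k=X$.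
\item[(M2)] An affine open subset $\operatorname{Spec}R_{X,S}\subset\mathcal X$ that meets every fiber, with $R_{X,S}\otimes_Sk=R_X$, such that $R_{X,S}$ is a free $S$-module, $x\in R_{X,S}$ and $\Omega_{R_{X,S}/S}=R_{X,S}\,dx$.
\item[(M3)] The same data for $Y$.
\item[(M4)] $S$ is smooth over $\mathbb Z$.
\end{enumerate}

Admissible rings exist. Let $S$ contain the coefficients of equations for $X$, of the chosen hypersurface and of an expression for $x$. This defines a projective $S$-scheme $\mathcal X$ and the affine complement $\operatorname{Spec}R_{X,S}$ of the hypersurface. Each requirement holds over $F$, because it holds over $k$, and it holds over $S$ after one nonzero element is inverted. For flatness of $\mathcal X$ and freeness of $R_{X,S}$ this is generic freeness: a finitely generated algebra over a Noetherian domain becomes a free module after inverting a nonzero element. The nonsmooth locus of $\mathcal X$ has closed image missing the generic point. For a smooth projective family, $h^0(\mathcal O)$ of the fibers is upper semicontinuous and $\chi(\mathcal O)$ is locally constant, which gives connectedness and the genus. The image of $\operatorname{Spec}R_{X,S}$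 in $\operatorname{Spec}S$ is open by flatness. The finite module $\Omega_{R_{X,S}/S}/R_{X,S}\,dx$ vanishes over $F$, so a nonzero element of $S$ kills it. Finally, $\operatorname{Spec}S\to\operatorname{Spec}\mathbb Z$ is flat, and smooth at the generic point because $F/\mathbb Q$ is separable, and the smooth locus is open.

Conditions (M1)--(M3) persist under base change to a larger finitely generated subring of $k$, and (M4) is restored by inverting one more element. \emph{Enlarging $S$} means adjoining finitely many elements of $k$ and restoring (M4).

Since $\Omega_{R_{X,S}/S}$ is locally free of rank one and generated by $dx$, it is free on $dx$, so $\delta$ is defined on $R_{X,S}$. For an $S$-algebra $T$ put $R_{X,T}=R_{X,S}\otimes_ST$ and $A_{X,T}=R_{X,T}[t;\delta]$. By freeness $A_{X,S}\subset A_{X,F}\subset A_X$. Put $D_F(X)=Q(A_{X,F})\subset D(X)$. An element of $A_X$ involves finitely many coefficients from $k$, so any finite subset of $A_X$, or of $D(X)$, lies in $A_{X,S}$, or in $D_F(X)$, after enlarging $S$.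

\subsection*{The primes}
By Chevalley's theorem the image of a morphism of finite type between Noetherian schemes is constructible. The image of $\operatorname{Spec}S$ in $\operatorname{Spec}\mathbb Z$ contains the generic point, so $pS\ne S$ for almost all $p$; this is where characteristic zero provides infinitely many residue characteristics. For such $p$ choose a prime $\mathfrak p_p$ of $S$ minimal over $pS$. It has height one by Krull's principal ideal theorem. By (M4) the ring $S$ is regular and $S/pS$ is reduced, so $\mathcal O=S_{\mathfrak p_p}$ is a discrete valuation ring and the Artinian local ring $\mathcal O/p\mathcal O$ is a field $\kappa$. Thus $p$ is a uniformizer of $\mathcal O$, and $F=\mathcal O[1/p]$. A nonzero $g\in S$ lies in only finitely many height one primes, namely among the primes minimal over $gS$, and the $\mathfrak p_p$ are distinct because $\mathfrak p_p\cap\mathbb Z=p\mathbb Z$. Hence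
\begin{equation}\label{eq:generic}
\text{if }0\neq g\in S,\text{ then } g\notin\mathfrak p_p\text{ for almost all }p.
\end{equation}
We use height one primes and not maximal ideals because \eqref{eq:generic} then comes for free and division by $p$ makes sense in $\mathcal O$-algebras. The price is that $\kappa$ need not be perfect.

\subsection*{The valuation}
To reduce a field modulo $p$ one passes to a valuation ring and its residue field. The same works for $D_F(X)$. Fix $p$ with $pS\ne S$. The fiber $\mathcal X_\kappa$ is smooth and geometrically connected, hence geometrically integral, so $R_{X,\kappa}$ and $A_{X,\kappa}=A_{X,\mathcal O}/pA_{X,\mathcal O}$ are domains. Since $A_{X,\mathcal O}$ is free over $\mathcal O$, every nonzero $a\in A_{X,F}$ is uniquely $p^na_0$ with $n\in\mathbb Z$ and $a_0\in A_{X,\mathcal O}\setminus pA_{X,\mathcal O}$. Put $v(a)=n$ and $v(0)=\infty$.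

\begin{lemma}\label{lem:valuation}
The rule $v(ab^{-1})=v(a)-v(b)$ defines a function $v=v_X$ on $D_F(X)$ with $v(\alpha\beta)=v(\alpha)+v(\beta)$, $v(\alpha+\beta)\ge\min(v(\alpha),v(\beta))$ and $v\circ\tau=v$. The set $B_X=\{v\ge0\}$ is a ring, elements with $v=0$ are units of $B_X$, and $\Delta_X=B_X/pB_X$ is the quotient division ring of $A_{X,\kappa}$. Moreover, a fixed nonzero element of $D_F(X)$ has $v=0$ for almost all $p$.
\end{lemma}

\begin{proof}
On $A_{X,F}$ the function $v$ is multiplicative because $p$ is central and $A_{X,\kappa}$ is a domain, and the inequality for sums and $v\circ\tau=v$ hold by definition. Suppose $ab^{-1}=a'b'^{-1}$, and choose nonzero $c,c'\in A_{X,F}$ with $bc=b'c'$. Then $ac=ab^{-1}bc=a'c'$, and subtracting $v(b)+v(c)=v(b')+v(c')$ from $v(a)+v(c)=v(a')+v(c')$ shows that $v$ is well defined. For a product $ab^{-1}\cdot a'b'^{-1}$ with $a'\ne0$ write $b^{-1}a'=a''b''^{-1}$. Then $a'b''=ba''$ gives $v(a'')-v(b'')=v(a')-v(b)$, so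
\[
v(ab^{-1}a'b'^{-1})=v(aa'')-v(b'b'')=v(a)-v(b)+v(a')-v(b').
\]
For sums use a common right denominator. Finally $\tau(ab^{-1})=\tau(b)^{-1}\tau(a)$ has value $v(a)-v(b)$.

It follows that $B_X$ is a ring, $pB_X=\{v>0\}$, and $v(\alpha)=0$ implies $\alpha^{-1}\in B_X$. So $\Delta_X$ is a division ring, and it contains $A_{X,\kappa}$ because $A_{X,\mathcal O}\cap pB_X=pA_{X,\mathcal O}$. Multiplying numerator and denominator by $p^{-v(b)}$, we can write any $ab^{-1}\in B_X$ with $a,b\in A_{X,\mathcal O}$ and $v(b)=0$. So $\Delta_X$ consists of fractions from $A_{X,\kappa}$.

A nonzero element of $D_F(X)$ is a quotient of nonzero elements of $A_{X,S}$. If $0\ne a\in A_{X,S}$, some coordinate $g$ of $a$ in an $S$-basis is nonzero, and $v(a)=0$ whenever $g\notin\mathfrak p_p$. Now apply \eqref{eq:generic}.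
\end{proof}

\section{The center modulo $p$ and its bracket}\label{sec:center}

This section concerns one curve, so we drop the subscript $X$. Let $K=\operatorname{Frac}R_\kappa$ be the function field of $\mathcal X_\kappa$, and put
\[
C=\kappa K^p,\qquad z=t^p,\qquad Z=C(z),\qquad Z^0=\kappa[f^p:f\in R_\kappa][z]\subset A_\kappa .
\]
The compositum with $\kappa$ is needed because $\kappa$ may be imperfect: $\delta$ kills both $\kappa$ and $K^p$.

\begin{lemma}\label{lem:center}
\begin{enumerate}
\item[(a)] $C$ is the $\kappa$-span of $K^p$, it is finite and separable over $\kappa(x^p)$, and $K=C(x)$ has degree $p$ over $C$.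
\item[(b)] $z$ is transcendental over $C$, the center of $\Delta$ is $Z$, and $[\Delta:Z]=p^2$.
\item[(c)] $Z^0$ is a finitely generated $\kappa$-algebra of transcendence degree $2$, central in $A_\kappa$, and $A_\kappa$ is a finite $Z^0$-module. Moreover $aA_\kappa\cap Z^0\ne0$ for $0\ne a\in A_\kappa$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The $\kappa$-span of $K^p$ is a domain, and it is integral over the field $K^p$ because $\kappa^p\subset K^p$. So it is a field, and it equals $C$. From $\Omega_{K/\kappa}=K\,dx$ we get $\Omega_{K/\kappa(x)}=0$, and a finitely generated field extension without differentials is finite and separable. Applying the Frobenius isomorphism $K\to K^p$, we see that $K^p$ is finite and separable over $\kappa^p(x^p)$, so $C$ is finite and separable over $\kappa(x^p)$. The field $K$ is separable over $C(x)\supset\kappa(x)$ and purely inseparable over $C(x)\supset K^p$, so $K=C(x)$. Since $x^p\in C$, the degree $[K:C]$ is $1$ or $p$, and $x\notin C$ because $\delta(C)=0$ and $\delta(x)=1$.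

(b) In characteristic $p$ the operator $\delta^p$ is a $\kappa$-derivation of $K$. It kills $x$, and every $\kappa$-derivation of $K$ is determined by its value on $x$, so $\delta^p=0$. By \eqref{eq:leibniz}, $t^pf=ft^p+\delta^p(f)=ft^p$ for $f\in K$. Also $t$ commutes with $C$. So $C[z]$ is a central polynomial subring of $K[t;\delta]\subset\Delta$, and $K[t;\delta]$ is free over it with basis $x^it^j$, $0\le i,j<p$. Inverting the nonzero elements of $C[z]$ gives a domain of dimension $p^2$ over the central field $Z$. Such a domain is a division ring, since multiplication by a nonzero element is injective and hence bijective. It lies in $\Delta$ and contains $A_\kappa$, so it equals $\Delta$. Let $a=\sum a_{ij}x^it^j$ be central, with $a_{ij}\in Z$ and $0\le i,j<p$. Then $0=[a,x]=\sum ja_{ij}x^it^{j-1}$ gives $a_{ij}=0$ for $j>0$, and $0=[t,a]=\sum ia_{i0}x^{i-1}$ gives $a=a_{00}\in Z$.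

(c) If $r_1,\dots,r_m$ generate $R_\kappa$ over $\kappa$, then $Z^0=\kappa[r_1^p,\dots,r_m^p,z]$, and $A_\kappa$ is spanned over $Z^0$ by the monomials $r_1^{i_1}\cdots r_m^{i_m}t^j$ with exponents less than $p$. The ring $Z^0$ contains $x^p$ and $z$ and lies in $Z$, so its transcendence degree is $2$. Any $a\ne0$ satisfies a monic equation $a^n+\zeta_{n-1}a^{n-1}+\dots+\zeta_0=0$ over $Z^0$. For $n$ minimal, $\zeta_0\ne0$, since otherwise we could cancel $a$ in the domain $A_\kappa$; and $\zeta_0\in aA_\kappa$.
\end{proof}

The center of $\Delta$ alone has forgotten the relation $[t,x]=1$. The next term in the $p$-adic expansion of commutators recovers it. If $\tilde b\in B$ lifts $b\in Z$, then $[\tilde b,B]\subset pB$. For $b,b'\in Z$ with lifts $\tilde b,\tilde b'$ define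
\[
\{b,b'\}=p^{-1}[\tilde b,\tilde b']\ \bmod\ pB .
\]
We call this the Poisson bracket on $Z$; the Jacobi identity for it will not be needed.

\begin{lemma}\label{lem:bracket}
The bracket is well defined, takes values in $Z$, and is $\kappa$-bilinear, antisymmetric and a derivation in each variable. Moreover
\[
\{C,C\}=0,\qquad\{z,x^p\}=-1,\qquad\{z,C\}\subset C .
\]
\end{lemma}

\begin{proof}
Replacing $\tilde b$ by $\tilde b+pc$ with $c\in B$ changes $p^{-1}[\tilde b,\tilde b']$ by $[c,\tilde b']\in pB$; by antisymmetry the same holds for $\tilde b'$. For $a\in B$ write $[a,\tilde b]=p\alpha$ and $[a,\tilde b']=p\alpha'$ with $\alpha,\alpha'\in B$. The Jacobi identity in $B$ gives $[a,p^{-1}[\tilde b,\tilde b']]=[\alpha,\tilde b']+[\tilde b,\alpha']\in pB$, so $\{b,b'\}$ is central. Elements of $\kappa$ lift to the central subring $\mathcal O$, which gives bilinearity. The Leibniz rule follows from $[\tilde b_1\tilde b_2,\tilde b']=\tilde b_1[\tilde b_2,\tilde b']+[\tilde b_1,\tilde b']\tilde b_2$.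

Elements of $K$ lift to fractions $rr'^{-1}$ with $r,r'\in R_{\mathcal O}$, $v(r')=0$, and these commute with each other, so $\{C,C\}=0$. The equality $\{z,x^p\}=-1$ is \eqref{eq:wilson}, which used only $[t,x]=1$. The map $\partial=\{z,\cdot\}\colon C\to Z$ is a $\kappa$-derivation with $\partial(x^p)=-1$, so it maps $\kappa(x^p)$ into itself. Let $\gamma\in C$ have minimal polynomial $P=\sum_ia_iT^i$ over $\kappa(x^p)$. Then $P'(\gamma)\ne0$ by Lemma~\ref{lem:center}(a), and applying $\partial$ to $P(\gamma)=0$ gives $\partial(\gamma)=-P'(\gamma)^{-1}\sum_i\partial(a_i)\gamma^i\in C$.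
\end{proof}

\section{Reduction preserves the degree}\label{sec:reduction}

Let $\varphi\colon D(X)\to D(Y)$ be an embedding and $d=d_l(\varphi)<\infty$.

\subsection*{The difficulty}
Lemma~\ref{lem:valuation} controls the valuation of finitely many elements for almost all $p$. This suffices to get $\varphi(A_{X,\mathcal O})\subset B_Y$, since $A_{X,\mathcal O}$ is finitely generated, and hence a homomorphism $A_{X,\kappa}\to\Delta_Y$. To extend it to $\Delta_X$ we need it to be injective, and to keep the degree we need a basis $e_1,\dots,e_d$ of $D(Y)$ to remain independent in $\Delta_Y$. Both are conditions on the valuations of infinitely many elements. We therefore reduce a different object, the lattice $\bigoplus_j\varphi(B_X)e_j$. Its reduction $V$ has dimension $d$ over $\Delta_X$ by construction, and the task becomes to show that $V$ is a copy of $\Delta_Y$.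

\subsection*{The bimodule}
The left $D(X)$-span of $A_Y$ is finite-dimensional, contains $1$ and is stable under right multiplication by $A_Y$, so it equals $D(Y)$ by Lemma~\ref{lem:saturation}. Hence there is a left basis $e_1=1,e_2,\dots,e_d$ of $D(Y)$ with all $e_j\in A_Y$. Let $c_1,\dots,c_m$ generate $A_{X,S}$ and $a_1,\dots,a_n$ generate $A_{Y,S}$ as $S$-algebras; this remains true when $S$ is enlarged. Write $\varphi(c_i)=u_is^{-1}$ with $u_i,s\in A_Y$ and $s\ne0$. Each of the finitely many elements $e_ja_l$ and $e_js^{-1}$ has the form $\sum_i\varphi(\mu_i)e_i$ with coordinates $\mu_i\in D(X)$. Enlarge $S$ so that $e_j,u_i,s\in A_{Y,S}$ and all these coordinates lie in $D_F(X)$. Then $\varphi(A_{X,F})\subset D_F(Y)$, since $\varphi$ is the identity on $F\subset k$, and so $\varphi(D_F(X))\subset D_F(Y)$. The ring $S$ is now fixed. By Lemma~\ref{lem:valuation}, for almost all $p$ all the coordinates lie in $B_X$ and $v_Y(s)=0$. Call such $p$ \emph{good}, and fix one. Put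
\[
\Lambda=\bigoplus_{j=1}^d\varphi(B_X)e_j\subset D(Y),\qquad V=\Lambda/p\Lambda .
\]
The choice of $p$ gives $\Lambda a_l\subset\Lambda$ and $\Lambda s^{-1}\subset\Lambda$. For $\lambda\in\mathcal O$ left multiplication by $\varphi(\lambda)=\lambda$ and right multiplication by $\lambda$ agree. Hence $\Lambda A_{Y,\mathcal O}\subset\Lambda$, and $V$ is a $(\Delta_X,A_{Y,\kappa})$-bimodule with $\dim_{\Delta_X}V=d$, on which $\kappa$ acts in the same way from both sides. Let $\epsilon\in V$ be the class of $1$, and write $c_i,u_i,s,e_j$ also for the classes modulo $p$. Then:
\begin{enumerate}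
\item[(V1)] $V=\Delta_X\,\epsilon\,A_{Y,\kappa}$, because $\epsilon e_j$ is the class of $e_j$;
\item[(V2)] $c_i\,\epsilon\,s=\epsilon\,u_i$, because $\varphi(c_i)\cdot1\cdot s=1\cdot u_i$ in $\Lambda$;
\item[(V3)] $s$ acts bijectively on $V$, because $s$ and $s^{-1}$ both preserve $\Lambda$ and $p\Lambda$.
\end{enumerate}

The right action extends to $\Delta_Y$ as soon as $V$ has no torsion. The reason for torsion-freeness is a comparison of sizes. Torsion would produce a quotient of $V$ on which $Z^0_Y$ acts through a field $Q$ of transcendence degree at most $1$. By (V2) the left action of $A_{X,\kappa}$ on $\epsilon$ is expressed through the right action, so it takes place in a finite-dimensional $Q$-space, and such a space is too small for a faithful action of $Z^0_X$, which has transcendence degree $2$.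

\begin{lemma}\label{lem:torsion}
If $w\in V$ and $a\in A_{Y,\kappa}$ are nonzero, then $wa\ne0$.
\end{lemma}

\begin{proof}
Suppose $wa=0$. By Lemma~\ref{lem:center}(c) there is $0\ne\zeta\in aA_{Y,\kappa}\cap Z^0_Y$, and $w\zeta=0$. Right multiplication by the central element $\zeta$ is a bimodule endomorphism of $V$. It is not injective, so it is not surjective, as $\dim_{\Delta_X}V<\infty$. Let $W$ be a simple bimodule quotient of $V/V\zeta\ne0$. Then $W\zeta=0$, and the image $\bar\epsilon$ of $\epsilon$ in $W$ is nonzero by (V1).

\emph{The field $Q$.} By Schur's lemma the bimodule endomorphisms of $W$ form a division ring. The image of $Z^0_Y$ in it is a domain $Z^0_Y/\mathfrak q$ with $\zeta\in\mathfrak q$, and its fraction field $Q$ acts on $W$, commuting with $\Delta_X$ and $A_{Y,\kappa}$. Since $\mathfrak q$ is a nonzero prime of a finitely generated domain of transcendence degree $2$, we have $\operatorname{trdeg}_\kappa Q\le1$.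

\emph{The space $P$.} Let $\mathcal A$ be the $Q$-span of the image of $A_{Y,\kappa}$ in the ring of $\Delta_X$-linear operators on $W$, written on the right. It is a $Q$-algebra, finite-dimensional because $A_{Y,\kappa}$ is finite over $Z^0_Y$. By (V3) the operator $\bar s\in\mathcal A$ given by $s$ is surjective on $W$, hence invertible. So $\alpha\mapsto\alpha\bar s$ is an injective $Q$-linear map $\mathcal A\to\mathcal A$. It is therefore onto, which means $\bar s^{-1}\in\mathcal A$. Put $P=\bar\epsilon\mathcal A$, a nonzero finite-dimensional $Q$-space. By (V2), $c_i\bar\epsilon=\bar\epsilon\,\bar u_i\bar s^{-1}\in P$, so $c_iP=(c_i\bar\epsilon)\mathcal A\subset P$. The left action of $\kappa$ is the action of $\kappa\subset Q$. Hence $A_{X,\kappa}$ preserves $P$ and acts $Q$-linearly.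

\emph{The contradiction.} A nonzero element of $Z^0_X$ is invertible in $\Delta_X$, so it acts injectively on $P$, and hence invertibly. Let $\mathcal E\subset\operatorname{End}_Q(P)$ be the commutative $Q$-algebra generated by the image of $Z^0_X$. By the Cayley--Hamilton theorem the inverse of an invertible operator is a polynomial in it, so nonzero elements of $Z^0_X$ map to units of $\mathcal E$. For a maximal ideal $\mathfrak n$ of $\mathcal E$ the $\kappa$-algebra map $Z^0_X\to\mathcal E/\mathfrak n$ is then injective, and $\mathcal E/\mathfrak n$ is a finite extension of $Q$. This gives $2=\operatorname{trdeg}_\kappa Z^0_X\le\operatorname{trdeg}_\kappa Q\le1$, a contradiction.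
\end{proof}

\begin{proposition}\label{prop:reduction}
For every good prime $p$ we have $v_Y\circ\varphi=v_X$ on $D_F(X)$, so $\varphi(B_X)\subset B_Y$. The induced $\kappa$-algebra embedding $\bar\varphi\colon\Delta_X\to\Delta_Y$ makes $\Delta_Y$ a left $\Delta_X$-space of dimension exactly $d_l(\varphi)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:torsion} every nonzero $a\in A_{Y,\kappa}$ acts on $V$ by an injective $\Delta_X$-linear map, hence bijectively. So the right action extends to $\Delta_Y$ and still commutes with $\Delta_X$. By (V2), $c_i\epsilon=\epsilon u_is^{-1}$, so $A_{X,\kappa}$ preserves the one-dimensional right $\Delta_Y$-space $\epsilon\Delta_Y$. Its nonzero elements act there by injective $\Delta_Y$-linear maps, hence bijectively, so their inverses preserve $\epsilon\Delta_Y$ as well. Thus $\Delta_X$ preserves $\epsilon\Delta_Y$, and (V1) gives $V=\epsilon\Delta_Y$. Define $\chi\colon\Delta_X\to\Delta_Y$ by $c\epsilon=\epsilon\chi(c)$. It is a $\kappa$-algebra homomorphism, since $cc'\epsilon=c\epsilon\chi(c')=\epsilon\chi(c)\chi(c')$. The bijection $\Delta_Y\to V$, $\beta\mapsto\epsilon\beta$, carries left multiplication by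 $\chi(c)$ to left multiplication by $c$. So $\Delta_Y$ has left dimension $\dim_{\Delta_X}V=d$ via $\chi$.

It remains to identify $\chi$ with the reduction of $\varphi$. Since $v_Y(s)=0$, we have $\varphi(c_i)=u_is^{-1}\in B_Y$, so $\varphi(A_{X,\mathcal O})\subset B_Y$. The induced map $A_{X,\kappa}\to\Delta_Y$ agrees with $\chi$ on the generators $c_i$, hence everywhere, and so it is injective. This means $v_Y(\varphi(a))=0$ for $a\in A_{X,\mathcal O}\setminus pA_{X,\mathcal O}$. Since $\varphi(p)=p$ and both valuations are multiplicative, $v_Y\circ\varphi=v_X$. The reduction $\bar\varphi$ of $\varphi|_{B_X}$ agrees with $\chi$ on $A_{X,\kappa}$, hence on $\Delta_X$.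
\end{proof}

An embedding of division rings need not map center to center. Here it does, because both rings have the same dimension $p^2$ over their centers. We recall that if $\Delta$ is a division ring of finite dimension over its center $Z$, then $\Delta\otimes_ZT$ is a simple ring for every field extension $T/Z$.

\begin{proposition}\label{prop:centers}
For every good prime $p$ we have $\bar\varphi(Z_X)\subset Z_Y$, the map $\bar\varphi\colon Z_X\to Z_Y$ preserves the brackets, and the left and the right dimension of $\Delta_Y$ over $\Delta_X$ both equal $[Z_Y:Z_X]$. In particular $[Z_Y:Z_X]=d_l(\varphi)$.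
\end{proposition}

\begin{proof}
Regard $\Delta_X$ as a subring of $\Delta_Y$. Let $\Delta'$ be the $Z_Y$-subalgebra of $\Delta_Y$ generated by $\Delta_X$. It is a finite-dimensional domain over $Z_Y$, so a division ring, and its center $T$ is a field containing $Z_Y$. Elements of $Z_X$ commute with $\Delta_X$ and with $Z_Y$, so $Z_X\subset T$. The multiplication map $\Delta_X\otimes_{Z_X}T\to\Delta'$ is a ring homomorphism. It is injective because the source is simple, and surjective because the image contains $\Delta_X$ and $Z_Y$. Hence $[\Delta':T]=p^2$ and
\[
p^2\,[T:Z_Y]=[\Delta':Z_Y]\le[\Delta_Y:Z_Y]=p^2 .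
\]
So $T=Z_Y$, $\Delta'=\Delta_Y$ and $\Delta_Y=\Delta_X\otimes_{Z_X}Z_Y$. A basis of $Z_Y$ over $Z_X$ is both a left and a right basis of $\Delta_Y$ over $\Delta_X$. If $\tilde b,\tilde b'\in B_X$ lift $b,b'\in Z_X$, then $\varphi(\tilde b),\varphi(\tilde b')\in B_Y$ lift $\bar\varphi(b),\bar\varphi(b')$, and $\varphi(p^{-1}[\tilde b,\tilde b'])=p^{-1}[\varphi(\tilde b),\varphi(\tilde b')]$. So the brackets are preserved.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:leftright}]
Both $d_l(\varphi)$ and $d_l(\varphi^\tau)=d_r(\varphi)$ are finite. Enlarge $S$ so that it serves for $\varphi$ and for $\varphi^\tau$, and take $p$ good for both. By Lemma~\ref{lem:valuation}, $\tau_X$ and $\tau_Y$ preserve $B_X$ and $B_Y$, so they induce anti-automorphisms $\bar\tau_X,\bar\tau_Y$ of $\Delta_X,\Delta_Y$, and the reduction of $\varphi^\tau$ is $\bar\tau_Y\bar\varphi\bar\tau_X$. By Proposition~\ref{prop:reduction}, $d_l(\varphi^\tau)$ is the left dimension for $\bar\tau_Y\bar\varphi\bar\tau_X$, which is the right dimension for $\bar\varphi$, as in \eqref{eq:tau}. By Proposition~\ref{prop:centers} this is $[Z_Y:Z_X]=d_l(\varphi)$.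
\end{proof}

\section{A morphism of degree $d$ in characteristic $p$}\label{sec:geometry}

Keep $\varphi$, $d$ and $S$, and let $p>d$ be a good prime. Let $k_0$ be an algebraic closure of $\kappa$.

\subsection*{The centers as function fields}
Let $X'$ be the base change of $\mathcal X_{k_0}$ along the Frobenius automorphism $\mathrm{Fr}\colon\lambda\mapsto\lambda^p$ of $k_0$; its equations are those of $\mathcal X_{k_0}$ with the coefficients raised to the power $p$. It is a smooth projective irreducible curve over $k_0$ of genus $g(X)$, and base change along $\mathrm{Fr}^{-1}$ recovers $\mathcal X_{k_0}$. Define $Y'$ in the same way.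

\begin{lemma}\label{lem:twist}
$C_X\otimes_\kappa k_0=k_0(X')$ and $Z_X\otimes_\kappa k_0=k_0(X')(z_X)$.
\end{lemma}

\begin{proof}
Since $\mathcal X_\kappa$ is geometrically integral, $K_X\otimes_\kappa k_0$ is a domain. It is integral over the field $K_X$, so it is a field, the function field of $\mathcal X_{k_0}$. Consider the $\kappa$-algebra map
\[
K_X\otimes_{\kappa,\mathrm{Fr}}\kappa\to C_X,\qquad f\otimes\lambda\mapsto\lambda f^p,
\]
where $f\mu\otimes\lambda=f\otimes\mu^p\lambda$ for $\mu\in\kappa$. It is surjective by Lemma~\ref{lem:center}(a). Via $\lambda\mapsto\lambda^{1/p}$ the source is isomorphic to the subring $K_X\otimes_\kappa\kappa^{1/p}$ of $K_X\otimes_\kappa k_0$. This is a domain integral over $K_X$, hence a field, and so the map is an isomorphism. Therefore $C_X\otimes_\kappa k_0=(K_X\otimes_\kappa k_0)\otimes_{k_0,\mathrm{Fr}}k_0=k_0(X')$. The ring $Z_X\otimes_\kappa k_0$ is a localization of $k_0(X')[z_X]$, so a domain with fraction field $k_0(X')(z_X)$, and it is integral over the field $Z_X$, so it is itself a field.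
\end{proof}

Tensoring $\bar\varphi\colon Z_X\to Z_Y$ with $k_0$ gives a $k_0$-embedding
\[
\iota\colon L_X=k_0(X')(z_X)\hookrightarrow L_Y=k_0(Y')(z_Y)
\]
of degree $d$. The brackets extend $k_0$-bilinearly to biderivations preserved by $\iota$. Since $k_0(Y')$ is the $k_0$-span of $C_Y$, Lemma~\ref{lem:bracket} gives
\begin{equation}\label{eq:bracketrules}
\{z_X,x^p\}=-1,\qquad\{k_0(Y'),k_0(Y')\}=0,\qquad\{z_Y,k_0(Y')\}\subset k_0(Y').
\end{equation}
Geometrically, $\iota$ is a dominant rational map $Y'\times\mathbb P^1\dashrightarrow X'\times\mathbb P^1$ of degree $d$.

\subsection*{Genus zero}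
Here $\iota$ need not respect the projections, as Section~\ref{sec:example} showed. Instead, we project the fibers of the rational map to $Y'$. This gives a family of divisors of degree $d$ parametrized by an open subset of the plane, and such divisors are linearly equivalent. The bracket is not used.

\begin{proposition}\label{prop:genus0}
If $g(X)=0$, there is a morphism $Y'\to X'\cong\mathbb P^1$ of degree $d$.
\end{proposition}

\begin{proof}
The field $L_X$ is the function field of $\mathbb A^2$ over $k_0$, and $L_Y/L_X$ is separable because $d<p$. We first find nonempty open sets $V_0\subset\mathbb A^2$ and $U\subset Y'\times\mathbb P^1$ such that $\iota$ defines a finite \'etale morphism $\rho\colon U\to V_0$ of degree $d$. Adjoin to the coordinate ring of $\mathbb A^2$ an integral primitive element of $L_Y/L_X$ and invert the discriminant of its minimal polynomial. This gives a finite \'etale cover $U_1\to V_1$ of an open subset of $\mathbb A^2$ with function field $L_Y$. A nonempty open subset of $U_1$ is isomorphic to an open subset of $Y'\times\mathbb P^1$; remove from $V_1$ the image of its complement, a proper closed set, and let $U$ be the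 preimage of what remains.

Let $h\colon U\to Y'$ be the projection, and for a closed point $q\in V_0$ put $D_q=\sum_{w\in\rho^{-1}(q)}h(w)$, an effective divisor of degree $d$ on $Y'$. Let $\Gamma_h\subset U\times Y'$ be the graph of $h$ and $N=(\rho\times1)_*\Gamma_h$, an effective divisor on the smooth threefold $V_0\times Y'$. We claim that $N$ restricts to $D_q$ on $\{q\}\times Y'$. Choose a finite \'etale surjection $\pi\colon V'\to V_0$ over which $U$ becomes a disjoint union of $d$ copies of $V'$. Then $h$ gives morphisms $h_1,\dots,h_d\colon V'\to Y'$, and $(\pi\times1)^*N=\sum_i\Gamma_{h_i}$ because flat pullback commutes with finite pushforward. For $q'$ over $q$, the graph $\Gamma_{h_i}$ meets $\{q'\}\times Y'$ in the reduced point $h_i(q')$, and $\sum_ih_i(q')=D_q$. This proves the claim.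

Let $\bar N$ be the divisor on $\mathbb A^2\times Y'$ obtained by closing up the components of $N$. For a smooth variety $T$, pullback is an isomorphism $\operatorname{Pic}T\to\operatorname{Pic}(T\times\mathbb A^1)$. Applying this twice gives $\mathcal O(\bar N)\cong\mathrm{pr}_2^*\mathcal M$ for a line bundle $\mathcal M$ on $Y'$. Restricting to $\{q\}\times Y'$ yields $\mathcal O(D_q)\cong\mathcal M$ for all $q\in V_0$.

Fix $q$ and let $y_1,\dots,y_r$ be the points of $D_q$. The sets $\rho(U\cap(\{y_i\}\times\mathbb P^1))$ have dimension at most $1$, so some $q_1\in V_0$ lies outside all of them. Then $D_q$ and $D_{q_1}$ are disjoint and linearly equivalent, and a function with divisor $D_q-D_{q_1}$ is a morphism $Y'\to\mathbb P^1$ of degree $d$.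
\end{proof}

\subsection*{Positive genus}
Now $X'$ receives no nonconstant map from a projective line, so $\iota$ respects the projections and induces a morphism $Y'\to X'$. But $d$ could split as the degree of this morphism times a degree along the lines. For fields alone this happens: $z_X\mapsto z_X^2$ is a self-embedding of $L_X$ of degree $2$ over $k_0(X')$. The bracket excludes it.

\begin{proposition}\label{prop:genus1}
If $g(X)\ge1$, then $\iota$ restricts to an embedding $k_0(X')\hookrightarrow k_0(Y')$ of degree $d$, and $\iota(z_X)=\alpha z_Y+\beta$ with $\alpha\in k_0(Y')^\times$ and $\beta\in k_0(Y')$. In particular there is a morphism $Y'\to X'$ of degree $d$.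
\end{proposition}

\begin{proof}
Write $E=k_0(Y')$, $z=z_Y$, $G=\iota(k_0(X'))$ and $\psi=\iota(z_X)$, so that $\iota(L_X)=G(\psi)\subset E(z)$.

\emph{Step 1: $G\subset E$.} Let $\bar E$ be an algebraic closure of $E$ and $R'$ the coordinate ring of a nonempty affine open subset of $X'$. The ring $R'\otimes_{k_0}\bar E$ is the coordinate ring of an affine open subset of the irreducible curve $X'_{\bar E}$, so its nonzero primes are maximal with residue field $\bar E$. Consider the $\bar E$-algebra map $R'\otimes_{k_0}\bar E\to\bar E(z)$ induced by $\iota$. If it were injective, the function field of $X'_{\bar E}$ would embed in $\bar E(z)$ over $\bar E$. By L\"uroth's theorem every subfield of $\bar E(z)$ strictly containing $\bar E$ is purely transcendental, so $X'_{\bar E}$ would have genus $0$, contrary to $g(X)\ge1$. So the kernel is nonzero and the image is $\bar E$. Hence $\iota(R')\subset\bar E\cap E(z)=E$, and $G\subset E$.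

\emph{Step 2: the degree splits.} The extension $E/G$ is finite, both fields being finitely generated of transcendence degree $1$ over $k_0$. We have $\psi\notin E$, since $G(\psi)$ has transcendence degree $2$. So $\psi$ is transcendental over $E$, and
\[
d=[E(z):E(\psi)]\,[E(\psi):G(\psi)]=n\,[E:G],
\]
where $n=[E(z):E(\psi)]$ is the maximum of the degrees of numerator and denominator of $\psi$ written in lowest terms. In particular $n\le d<p$.

\emph{Step 3: $n=1$.} Let $\gamma=\iota(x^p)\in G\subset E$. By \eqref{eq:bracketrules}, $\{\psi,\gamma\}=-1$. The map $\{\cdot,\gamma\}$ is a derivation of $E(z)$ that vanishes on $E$, so it equals $\{z,\gamma\}\,d/dz$, and $\{z,\gamma\}\in E$. Therefore $\{z,\gamma\}\,d\psi/dz=-1$, and $\alpha=d\psi/dz$ lies in $E^\times$. The kernel of $d/dz$ is $E(z^p)$, as one sees in the basis $1,z,\dots,z^{p-1}$ of $E(z)$ over $E(z^p)$. So there are coprime $N_1,N_2\in E[T]$ with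
\[
\psi=\alpha z+\frac{N_1(z^p)}{N_2(z^p)}=\frac{\alpha zN_2(z^p)+N_1(z^p)}{N_2(z^p)} .
\]
Substituting $z^p$ into a B\'ezout identity shows that $N_1(z^p)$ and $N_2(z^p)$ are coprime in $E[z]$, so the last fraction is in lowest terms. If $N_2$ is nonconstant, the denominator has degree at least $p$. If $N_2$ is constant and $N_1$ is not, the numerator has degree at least $p$. Both contradict $n<p$. So $\psi=\alpha z+\beta$ with $\beta\in E$, and $n=1$, $[E:G]=d$.
\end{proof}

\begin{remark}
Step 3 needs $p>d$, which is available only because $d$ does not depend on $p$. In characteristic $p$ the assignment $f\mapsto f$, $t\mapsto t+t^p$ respects the relation $tf-ft=\delta(f)$, since $t^p$ is central. It sends $z$ to $z+z^p$, which has derivative $1$ and degree $n=p$.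
\end{remark}

Base change along $\mathrm{Fr}^{-1}$ turns a $k_0$-morphism $Y'\to X'$ into a $k_0$-morphism $\mathcal Y_{k_0}\to\mathcal X_{k_0}$ of the same degree. So Propositions~\ref{prop:genus0} and~\ref{prop:genus1} give:

\begin{corollary}\label{cor:modp}
For almost all $p$ there is a morphism $\mathcal Y_{k_0}\to\mathcal X_{k_0}$ of degree $d=d_l(\varphi)$ over the algebraic closure $k_0$ of the residue field of $\mathfrak p_p$.
\end{corollary}

\section{Return to characteristic zero}\label{sec:lifting}

We do not lift any particular morphism. Morphisms of a fixed degree $d$ are parametrized by a scheme of finite type over $S$, and such a scheme cannot have points over infinitely many $\mathfrak p_p$ without having a point over the generic point. The degree must be fixed: a curve of genus at least $2$ defined over $\mathbb Q$ has no self-map of degree greater than $1$, by the Riemann--Hurwitz formula, while its reduction modulo $p$ has the Frobenius self-map of degree $p$.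

\begin{lemma}\label{lem:hom}
For $d\ge1$ there is a scheme $H$ of finite type over $S$ whose points with values in an algebraically closed field $\Omega$ over $S$ are the morphisms $\mathcal Y_\Omega\to\mathcal X_\Omega$ of degree $d$.
\end{lemma}

\begin{proof}
Let $\mathcal L_X,\mathcal L_Y$ be relatively ample line bundles on $\mathcal X,\mathcal Y$. Their degrees $\ell_X,\ell_Y>0$ on the fibers are constant, since the families are flat and $\operatorname{Spec}S$ is connected. The graph of a morphism $f\colon\mathcal Y_\Omega\to\mathcal X_\Omega$ is isomorphic to $\mathcal Y_\Omega$, and $\mathcal L_Y\boxtimes\mathcal L_X$ restricts to $\mathcal L_Y\otimes f^*\mathcal L_X$. By Riemann--Roch the Hilbert polynomial of the graph is $n(\ell_Y+\ell_X\deg f)+1-g(Y)$, where constant maps have degree $0$; it determines $\deg f$. Let $\mathcal H$ be the Hilbert scheme of closed subschemes of $\mathcal Y\times_S\mathcal X$ over $S$ with Hilbert polynomial $n(\ell_Y+d\ell_X)+1-g(Y)$, with universal family $\mathcal Z\to\mathcal H$. It is projective over $S$ \cite{FGA}. We recall that for a morphism between two flat proper schemes over a Noetherian base, the points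 of the base over which the morphism of fibers is an isomorphism form an open set, over which the morphism itself is an isomorphism. Let $H\subset\mathcal H$ be this open set for the projection $\mathcal Z\to\mathcal Y\times_S\mathcal H$. A closed subscheme of $\mathcal Y_\Omega\times\mathcal X_\Omega$ projects isomorphically to $\mathcal Y_\Omega$ exactly when it is the graph of a morphism, and the Hilbert polynomial forces the degree to be $d$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]
Let $d=d_l(\varphi)$, which equals $d_r(\varphi)$ by Theorem~\ref{thm:leftright}, and let $H$ be as in Lemma~\ref{lem:hom}. By Corollary~\ref{cor:modp} the image of $H$ in $\operatorname{Spec}S$ contains $\mathfrak p_p$ for almost all $p$. The image is constructible by Chevalley's theorem. A constructible subset that misses the generic point lies in a proper closed subset, hence in the zero set of some $0\ne g\in S$. Then $g\in\mathfrak p_p$ for infinitely many $p$, contrary to \eqref{eq:generic}. So $H_F$ is a nonempty scheme of finite type over $F$, and it has a point over the algebraic closure $\bar F$ of $F$. Since $k$ is algebraically closed, $\bar F\subset k$,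 and we obtain a $k$-point of $H$, that is, a morphism $Y\to X$ of degree $d\ge1$.
\end{proof}

Together with part (i), proved in Section~\ref{sec:ore}, this completes the proof of Theorem~\ref{thm:main} and answers the Question.

\section{Consequences}\label{sec:cons}

Theorem~\ref{thm:main} turns statements about maps of curves into statements about division rings. Recall the Riemann--Hurwitz formula in characteristic zero: for a morphism $Y\to X$ of degree $d$,
\[
2g(Y)-2=d\,(2g(X)-2)+r,
\]
where $r\ge0$, with equality exactly when the morphism is \'etale.

\begin{corollary}\label{cor:basic}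
\begin{enumerate}
\item[(1)] An embedding $D(X)\to D(Y)$ exists if and only if there is a nonconstant morphism $Y\to X$. In that case $g(X)\le g(Y)$.
\item[(2)] $D(X)\cong D(Y)$ as $k$-algebras if and only if $X\cong Y$.
\item[(3)] If $g(X)\ge2$, every embedding has degree $d\le\frac{g(Y)-1}{g(X)-1}$, and an embedding of degree $\frac{g(Y)-1}{g(X)-1}$ exists exactly when there is an \'etale cover $Y\to X$ of that degree. If $g(X)=g(Y)\ge2$, every embedding is an isomorphism. In particular every $k$-algebra endomorphism of $D(X)$ is an automorphism when $g(X)\ge2$.
\item[(4)] If $X$ is an elliptic curve, the degrees of the endomorphisms of $D(X)$ are the degrees of the isogenies $X\to X$: the squares $n^2$, $n\ge1$, if $X$ has no complex multiplication, and the norms of the nonzero elements of $\operatorname{End}(X)$ otherwise.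
\end{enumerate}
\end{corollary}

\begin{proof}
(1) If $g(X)\ge1$, Riemann--Hurwitz gives $2g(Y)-2\ge2g(X)-2$; if $g(X)=0$ there is nothing to prove. (2) An embedding has degree $1$ exactly when it is onto, and a morphism of degree $1$ of smooth projective curves is an isomorphism. (3) The bound and the case of equality are Riemann--Hurwitz, and $g(X)=g(Y)\ge2$ forces $d=1$. (4) A nonconstant morphism $X\to X$ is an isogeny followed by a translation. In characteristic zero $\operatorname{End}(X)$ is $\mathbb Z$ or an order in an imaginary quadratic field, and the degree is the square or the norm, respectively.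
\end{proof}

The \emph{gonality} of $Y$ is the least degree of a nonconstant morphism $Y\to\mathbb P^1$.

\begin{corollary}\label{cor:weyl}
The Weyl division ring $D(\mathbb P^1)$ embeds in $D(Y)$ with degree $d\ge1$ if and only if $Y$ carries a base point free line bundle of degree $d$. The least degree of an embedding is the gonality of $Y$. If $Y$ is hyperelliptic of genus $g\ge2$, the degrees are exactly the even $d\ge2$ and all $d\ge g+1$.
\end{corollary}

\begin{proof}
If $f\colon Y\to\mathbb P^1$ has degree $d$, then $f^*\mathcal O(1)$ is base point free of degree $d$. Conversely, let $\mathcal M$ be base point free of degree $d\ge1$ and $\sigma_0$ a nonzero section. For each of the finitely many zeros of $\sigma_0$, the sections vanishing there form a proper subspace, so some section $\sigma_1$ vanishes at none of them, and $\sigma_1/\sigma_0$ is a function with exactly $d$ poles. This proves the first two claims.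

Let $Y$ be hyperelliptic with double cover $\pi\colon Y\to\mathbb P^1$, involution $y\mapsto y^*$ and canonical bundle $\omega$. Even degrees $d$ arise by composing $\pi$ with a self-map of $\mathbb P^1$ of degree $d/2$.

Let $d\ge g+1$. Every line bundle $\mathcal M$ of degree $d$ has $h^0(\mathcal M)\ge d+1-g\ge2$. If $y$ is a base point, then $h^0(\mathcal M(-y))=h^0(\mathcal M)$, so Riemann--Roch gives $h^1(\mathcal M(-y))=h^1(\mathcal M)+1>0$, and $\omega\otimes\mathcal M^{-1}(y)\cong\mathcal O(E')$ with $E'$ effective of degree $2g-1-d$. If $2g-1-d<0$ this is impossible. Otherwise the pairs $(y,E')$ form a variety of dimension $2g-d\le g-1$, while $\operatorname{Pic}^d(Y)$ has dimension $g$. In both cases some $\mathcal M$ of degree $d$ is base point free.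

Let $1\le d\le g$ and let $\mathcal M$ be base point free of degree $d$; we show that $d$ is even. We have $h^0(\mathcal M)\ge2>d+1-g$, so $h^1(\mathcal M)>0$ and there is an effective divisor $E$ with $\mathcal O(E)\cong\omega\otimes\mathcal M^{-1}$. Since $\omega\cong\pi^*\mathcal O(g-1)$ and $h^0(\omega)=g=h^0(\mathbb P^1,\mathcal O(g-1))$, every effective canonical divisor is a pullback from $\mathbb P^1$. Write $E=\pi^*E_1+E_0$ with $E_0,E_1$ effective and $E_0$ containing no fiber $y+y^*$ of $\pi$. For $D\in|\mathcal M|$ the divisor $D+E$ is canonical, so $D+E_0$ is a pullback, and it has the same multiplicity at $y$ and $y^*$, an even one if $y=y^*$. Suppose $y$ lies in $E_0$. If $y\ne y^*$, then $y^*$ is not in $E_0$, so $y^*$ is in $D$. If $y=y^*$, then $y$ has multiplicity one in $E_0$, so $y=y^*$ is in $D$. Thus $y^*$ lies in every $D\in|\mathcal M|$, which contradicts base point freeness. So $E_0=0$, each $D$ is a pullback from $\mathbb P^1$, and $d$ is even.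
\end{proof}

\begin{thebibliography}{9}

\bibitem{BIR}
Jason P. Bell, Colin Ingalls, Ritvik Ramkumar, \emph{Embeddings of quotient division algebras of rings of differential operators}, arXiv:1411.3574 (2014).

\bibitem{FGA}
Grothendieck, FGA, Exp.~221.

\end{thebibliography}
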